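\title{Entire functions of order less than $1/2$ whose escaping set contains no spider's web}

\begin{abstract}
For every $\rho\in[0,1/2)$ we construct a transcendental entire function $f$ of order $\rho$, with nonnegative Taylor coefficients and a superattracting fixed point at $0$, whose basin of attraction contains continua that join the disk $\{|z|<3\}$ to arbitrarily large circles. Hence neither the escaping set $I(f)$ nor the quite fast escaping set $Q(f)$ contains a spider's web. This disproves the conjecture that $Q(f)$ contains a spider's web whenever $f$ has order less than $1/2$. The function is a limit of polynomials, each obtained from the previous one by a modification far from the origin that either compresses a long interval of the negative axis or sends it close to $0$.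
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f$ be a transcendental entire function, let $f^n$ be its $n$th iterate, and let $M(r)=\max\{|f(z)|:|z|=r\}$. The \emph{order} and the \emph{escaping set} of $f$ are
\[
\rho(f)=\limsup_{r\to\infty}\frac{\log\log M(r)}{\log r},
\qquad
I(f)=\{z: f^n(z)\to\infty \text{ as } n\to\infty\}.
\]
If $|z|\le R$, then $|f^n(z)|\le M^n(R)$, where $M^n$ is the $n$th iterate of $M$; so the iterates of $M$ bound the speed at which a point can escape. The quite fast escaping set collects the points that keep pace, after a delay, with the iterates of a fixed power of $M$. For $\varepsilon\in(0,1)$ put $\mu_\varepsilon(r)=M(r)^\varepsilon$. Cauchy's inequality $M(r)\ge|a_m|r^m$, for a nonzero Taylor coefficient $a_m$ with $\varepsilon m>1$, shows that $\mu_\varepsilon(r)>r$ for large $r$. Fix $R>0$ with $\mu_\varepsilon(r)>r$ for $r\ge R$, and let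
\[
Q_\varepsilon(f)=\{z:\text{there is } \ell\in\mathbb N \text{ with } |f^{n+\ell}(z)|\ge\mu_\varepsilon^n(R)\text{ for all } n\in\mathbb N\}.
\]
The \emph{quite fast escaping set} is $Q(f)=\bigcup_{\varepsilon\in(0,1)}Q_\varepsilon(f)$. It is contained in $I(f)$: the sequence $\mu_\varepsilon^n(R)$ increases, and a finite limit would be a fixed point of the continuous function $\mu_\varepsilon$ in $[R,\infty)$.

A set $E\subset\mathbb C$ is a \emph{spider's web} if $E$ is connected and there are bounded simply connected domains $G_n$ with $G_n\subset G_{n+1}$ and $\partial G_n\subset E$ for all $n$, and $\bigcup_nG_n=\mathbb C$. It is known that if $Q(f)$ contains a spider's web, then $I(f)$ is a spider's web and hence is connected. The following conjecture appears in \cite{NRS}.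

\begin{quote}
\emph{If $f$ is a transcendental entire function of order less than $1/2$, then $Q(f)$ contains a spider's web, so that $I(f)$ is a spider's web and is connected.}
\end{quote}

Two simple cases explain the bound $1/2$ and suggest that the conjecture should hold. For a polynomial of degree at least $2$, all points outside a large disk escape, and the exterior of a disk is a spider's web; a function of small order grows slowly and might be expected to inherit this. At order $1/2$ the picture breaks down. The function $g(z)=\cos\sqrt z$ has $M(r)=\cosh\sqrt r$, hence order $1/2$, and it maps the ray $[-1,\infty)$ into $[-1,\cosh1]$. All orbits on this ray are bounded, and the ray meets the boundary of every bounded domain that contains $0$, so $I(g)$ contains no spider's web. Below order $1/2$ this obstruction cannot occur, because a nonconstant entire function of order less than $1/2$ is unbounded on every ray. Indeed, if $f$ is bounded on the negative axis, say, then $f(\zeta^2)$ has order less than $1$ and is bounded on the imaginary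 axis, so it is bounded in both half-planes by the Phragm\'en--Lindel\"of principle, and constant by Liouville's theorem.

A ray, however, is more than one needs. To rule out a spider's web it suffices to find longer and longer connected sets of nonescaping points, and their orbits may travel very far before they return. Such sets exist at every order below $1/2$. A \emph{continuum} is a compact connected set.

\begin{theorem}\label{thm:main}
For every $\rho\in[0,\tfrac12)$ there is a transcendental entire function $f$ with nonnegative Taylor coefficients and order exactly $\rho$ such that $0$ is a superattracting fixed point whose basin $\mathcal A(0)=\{z:f^n(z)\to0\}$ contains, for each integer $j\ge3$, a continuum $K_j$ meeting both $\{|z|<3\}$ and $\{|z|>j-1\}$. Consequently no subset of $\mathbb C\setminus\mathcal A(0)$ is a spider's web; in particular neither $I(f)$ nor $Q(f)$ contains a spider's web.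
\end{theorem}

Here \emph{superattracting} means $f(0)=f'(0)=0$. The conjecture is therefore false, already for order $0$, and so is its consequence that $I(f)$ is a spider's web. The theorem does not decide whether $I(f)$ is connected for these functions.

\begin{proof}[Proof of the second assertion, given the first]
Suppose that $E\subset\mathbb C\setminus\mathcal A(0)$ is a spider's web with domains $G_n$. These open sets increase and cover the compact set $\{|z|\le3\}$, so one of them, $G_n$, contains it. As $G_n$ is bounded, $G_n\subset\{|z|<j-1\}$ for some $j\ge3$. The connected set $K_j$ meets $G_n$ and its complement, so it meets $\partial G_n\subset E$. This contradicts $K_j\subset\mathcal A(0)$. Finally $Q(f)\subset I(f)\subset\mathbb C\setminus\mathcal A(0)$.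
\end{proof}

The rest of the paper proves the first assertion. The continuum $K_j$ will run alongside the interval $[2,j]$. Section~\ref{sec:ops} introduces the polynomials and the two operations from which $f$ is built. Section~\ref{sec:model} works out their effect on $z^d$ and describes the plan of the proof, which Sections~\ref{sec:pull}--\ref{sec:final} carry out.

\medskip
\noindent\textbf{Standing notation.} We fix $\rho\in[0,\frac12)$ and put
\[
\theta_\infty=\frac1{1-2\rho}\ge1,\qquad \Theta=\theta_\infty+1,
\]
so that $\rho=\frac12(1-1/\theta_\infty)$. We fix an even integer $d\ge4\Theta$; thus $d\ge8$. The letter $\theta$ always denotes a number in $(1,\Theta]$, so $d\ge4\theta$. We write $D(a,R)$ for the open disk, and the \emph{$\gamma$-neighborhood} of a set is the set of points at distance less than $\gamma$ from it.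

\section{Polynomials with nonnegative coefficients and two operations}\label{sec:ops}

\subsection{A factor that is small on the negative axis}

We want to multiply by a factor that is close to $1$ near the origin, has positive coefficients, grows slowly, and is positive and small on a long piece of the negative axis. The entire function $6\sum_{j\ge0}z^j/(2j+3)!$ takes the value $6(\xi-\sin\xi)/\xi^3$ at $z=-\xi^2$, so it is positive and decays like $6/|z|$ on the whole negative axis. But it grows like $e^{\sqrt z}$ on the positive axis, up to a power of $z$, and has order $1/2$. We therefore truncate it: for even $J\ge2$ let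
\[
b_J(z)=6\sum_{j=0}^J\frac{z^j}{(2j+3)!}.
\]
This polynomial has positive coefficients, and $b_J(0)=1$. The decay survives the truncation up to $|z|=J^2/4$, and positivity survives on the whole negative axis because $J$ is even.

\begin{lemma}\label{lem:b}
Let $J\ge2$ be even.
\begin{itemize}
\item[(b1)] For $y\ge0$ we have $b_J(y)\le e^y$, $b_J(y)\le e^{\sqrt y}$ and $b_J(y)\le e\max(1,y)^J$.
\item[(b2)] $b_J(-y)>0$ for all $y\ge0$, and $\frac{19}{20}\le b_J(-y)\le1$ for $0\le y\le1$.
\item[(b3)] $b_J(-y)\le13/y$ for $0<y\le J^2/4$.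
\item[(b4)] There is an absolute constant $y_0$ such that $\log b_J(y)\ge\sqrt y/10$ whenever $y\ge y_0$ and $J\ge\sqrt y$.
\end{itemize}
\end{lemma}

\begin{proof}
(b1) Since $(2j+3)!\ge6\,(2j)!\ge6\,j!$, we have $b_J(y)\le e^y$ and $b_J(y)\le\cosh\sqrt y\le e^{\sqrt y}$. Also $b_J(y)\le b_J(1)\max(1,y)^J$ and $b_J(1)\le e$.

(b2), (b3) For $0\le y\le1$ the sum $b_J(-y)=1-y/20+\cdots$ is alternating with decreasing terms, so it lies between $1-y/20$ and $1$. For the rest, the beta integral $3\int_0^1(1-v)^2v^{2j}\,dv=6\,(2j)!/(2j+3)!$ gives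
\[
b_J(-\xi^2)=3\int_0^1(1-v)^2\sigma_J(v\xi)\,dv,\qquad \sigma_J(u)=\sum_{j=0}^J(-1)^j\frac{u^{2j}}{(2j)!}.
\]
For real $u$,
\[
\cos u\le\sigma_J(u)\le\cos u+\frac{u^{2J+2}}{(2J+2)!}.
\]
The right inequality is Taylor's formula with Lagrange remainder. For the left one, the $2J$th derivative of $\cos$ is $\cos$ because $J$ is even, so $\cos u=\sigma_{J-1}(u)+\cos(\tau)\,u^{2J}/(2J)!\le\sigma_J(u)$ for some real $\tau$. Two integrations by parts give, for $\xi>0$,
\[
3\int_0^1(1-v)^2\cos(v\xi)\,dv=\frac6\xi\int_0^1(1-v)\sin(v\xi)\,dv=\frac{6(\xi-\sin\xi)}{\xi^3}\in\Bigl(0,\frac{12}{\xi^2}\Bigr].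
\]
This proves positivity. Since $3\int_0^1(1-v)^2dv=1$, it also gives $b_J(-\xi^2)\le12/\xi^2+\xi^{2J+2}/(2J+2)!$. Let $0<\xi\le J/2$. By $m!\ge(m/e)^m$ the last term is at most $\bigl(eJ/(4J+4)\bigr)^{2J+2}\le(e/4)^{2J+2}$. Moreover $\xi^2(e/4)^{2J+2}\le\frac{J^2}4(e/4)^{2J+2}<1$: the middle quantity equals $(e/4)^6<1$ for $J=2$, and passing from $J$ to $J+2$ multiplies it by at most $4(e/4)^4<1$. Hence $b_J(-\xi^2)\le13/\xi^2$.

(b4) Let $j=\lfloor\sqrt y/10\rfloor\le J$. For large $y$ we have $2j+3\le\sqrt y/e$, so the $j$th term alone gives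
\[
b_J(y)\ge\frac{6(\sqrt y)^{2j}}{(2j+3)^{2j+3}}\ge\frac{6e^{2j}}{(2j+3)^3},
\]
and $\log b_J(y)\ge\sqrt y/5-2-3\log\sqrt y\ge\sqrt y/10$ for large $y$.
\end{proof}

\subsection{The class $\mathcal P$ and the operations}

Let $\mathcal P$ be the set of polynomials $P(z)=z^d+\sum_{i=d+1}^Np_iz^i$ with $p_i\ge0$, \emph{even} degree $N\ge d$ and leading coefficient $p_N>0$; the polynomial $z^d$ is allowed, with $p_N=1$. Each $P\in\mathcal P$ is increasing on $[0,\infty)$ and satisfies $|P(z)|\le P(|z|)$, $|P'(z)|\le P'(|z|)$ and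
\begin{equation}\label{eq:poly}
\max(x^d,\,p_Nx^N)\le P(x)\le P(1)x^N,\qquad P'(x)\le NP(1)x^{N-1}\qquad(x\ge1).
\end{equation}
In particular $P^q(x)$ increases to $\infty$ with $q$ for $x\ge2$. Since $N$ is even, there is $x_P>0$ with
\begin{equation}\label{eq:xP}
P'(-x)<0\quad\text{and}\quad P(-x)\ge\tfrac9{10}P(x)\qquad(x\ge x_P).
\end{equation}
Thus $P$ maps the far negative axis injectively to the far positive axis; this is the role of the even degree.

\begin{definition}\label{def:ops}
Let $P\in\mathcal P$ have degree $N$, and let $\theta\in(1,\Theta]$, $r>1$ and an integer $L\ge1$ be given. Let $J$ be the smallest even integer with $J\ge2r^{(\theta-1)/2}$. The \emph{flattening} and the \emph{trapping} of $P$ with these parameters are, respectively,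
\[
F(z)=\int_0^zP'(w)\,b_J(w/r)^L\,dw\qquad\text{and}\qquad F(z)=P(z)\,b_J(z/r)^L .
\]
We call both \emph{$\theta$-operations}. A $\theta$-operation is \emph{admissible} if $r\ge e^{2(N+L)}$.
\end{definition}

Trapping makes the function small on part of the negative axis; flattening makes its derivative small there. Admissibility is used only in Section~\ref{sec:final}, to bound the order of the limit function. Since $r^{(\theta-1)/2}\ge1$,
\begin{equation}\label{eq:J}
2r^{(\theta-1)/2}\le J\le4r^{(\theta-1)/2},\qquad\text{and}\qquad x/r\le J^2/4\ \text{ for } x\le r^\theta .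
\end{equation}
So by (b3) the factor $b_J(-x/r)$ is at most $13r/x$ in the \emph{window} $r\le x\le r^\theta$.

\begin{lemma}\label{lem:ops}
Let $F$ arise from $P\in\mathcal P$ by a $\theta$-operation. Then $F\in\mathcal P$, $\deg F=N+JL$, the polynomial $F-P$ has nonnegative coefficients, and
\begin{gather}
P(x)\le F(x)\le P(x)\,b_J(x/r)^L\le P(x)e^{Lx/r}\qquad(x\ge0),\label{eq:upper}\\
|F(z)-P(z)|\le P(|z|)\bigl(e^{L|z|/r}-1\bigr)\qquad(z\in\mathbb C),\label{eq:close}\\
F(x)\ge b_J\bigl(x/(2r)\bigr)^L\qquad(x\ge2).\label{eq:lower}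
\end{gather}
\end{lemma}

\begin{proof}
The polynomial $b_J(z/r)^L$ has positive coefficients, constant term $1$ and even degree $JL$. This gives the first three claims. It is increasing on $[0,\infty)$, so for the flattening $F(x)\le b_J(x/r)^L\int_0^xP'(w)\,dw$; together with (b1) this gives \eqref{eq:upper}. As $F-P$ has nonnegative coefficients, $|F(z)-P(z)|\le F(|z|)-P(|z|)$, and \eqref{eq:close} follows from \eqref{eq:upper}. For the trapping, \eqref{eq:lower} holds because $P(x)\ge1$. For the flattening, integrate over $[x/2,x]$ only: $F(x)\ge\bigl(P(x)-P(x/2)\bigr)b_J(x/(2r))^L$, and $P(x)-P(x/2)\ge x^d-(x/2)^d\ge1$ because the coefficients of $P$ are nonnegative.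
\end{proof}

A \emph{pair} $(P,S)$ consists of $P\in\mathcal P$ and an interval $S=[s,t]$ with $2\le s<t$. We write $s_i=P^i(s)$, $t_i=P^i(t)$ and $S_i=P^i(S)=[s_i,t_i]$. The operations will be placed so that the window ends at $t_k$: given $\theta$, $L$ and $k\ge1$, the operation \emph{at time $k$} has
\begin{equation}\label{eq:param}
r=t_k^{1/\theta},\qquad T=\log r,\qquad\text{so that}\quad\log t_k=\theta T .
\end{equation}
We always fix $P,S,\theta,L$ and let $k\to\infty$. The letters $C,c$ denote positive constants independent of $k$, possibly different at each occurrence, and $o(1)$ refers to $k\to\infty$. Then $T\to\infty$, the operation is admissible for large $k$, and the resulting polynomial $F=F_k$ tends to $P$ locally uniformly by \eqref{eq:close}. Since $t_k\ge t_{k-1}^d$ and $d\ge4\theta$,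
\begin{equation}\label{eq:tk1}
t_{k-1}\le r^{\theta/d}\le r^{1/4}.
\end{equation}
So the intervals $S_0,\dots,S_{k-1}$ lie far below the window, where $F$ is a tiny perturbation of $P$.

\subsection{The escape rate}

Which part of $S_k$ lies in the window depends on the ratio $\log t_k/\log s_k$, so we need its limit. Let $P\in\mathcal P$ have degree $N$. By \eqref{eq:poly}, $\beta(x)=\log P(x)-N\log x$ lies in $[\log p_N,\log P(1)]$ for $x\ge1$, and telescoping gives
\[
N^{-q}\log P^q(x)=\log x+\sum_{i=0}^{q-1}N^{-i-1}\beta\bigl(P^i(x)\bigr).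
\]
Hence the \emph{escape rate} $h_P(x)=\lim_{q\to\infty}N^{-q}\log P^q(x)$ exists for $x\ge2$. It is nondecreasing in $x$, it satisfies $h_P(P(x))=Nh_P(x)$, and, as $\sum_{i\ge0}N^{-i-1}=1/(N-1)$,
\begin{equation}\label{eq:h}
\log x+\frac{\log p_N}{N-1}\le h_P(x)\le\log x+\frac{\log P(1)}{N-1}.
\end{equation}
The left inequality at the point $P^q(x)$, for large $q$, shows that $N^qh_P(x)>0$; so $h_P>0$. For a pair $(P,S)$ define the \emph{spread}
\[
\kappa(P,S)=\frac{h_P(t)}{h_P(s)}=\lim_{k\to\infty}\frac{\log t_k}{\log s_k}\in[1,\infty).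
\]
With the parameters \eqref{eq:param} and $\kappa=\kappa(P,S)$ this says
\begin{equation}\label{eq:sk}
\log s_k=\bigl(\theta/\kappa+o(1)\bigr)T .
\end{equation}

\section{The model case $P(z)=z^d$ and the plan of the proof}\label{sec:model}

Let $P(z)=z^d$ and $S=[s,t]$. Then $h_P=\log$, $\kappa=\log t/\log s$, $S_k=[s^{d^k},t^{d^k}]$, and $s_k=r^{\theta/\kappa}$, $t_k=r^\theta$ exactly. The task is to change $P$ only far from the origin so that a continuum close to $S$ is attracted to $0$, although every point of $S$ itself escapes.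

\emph{Reaching the negative axis.} The map $P^k$ multiplies arguments by $d^k$: it sends $xe^{i\pi/d^k}$ to $-x^{d^k}$. So the segment $e^{i\pi/d^k}S$, which lies within $\pi t/d^k$ of $S$, is mapped by $P^k$ onto $-S_k=[-t_k,-s_k]$. During these $k$ steps $P$ is evaluated only at points of modulus at most $t_{k-1}\le r^{1/4}$, where $|F/P-1|\le e^{Lr^{-3/4}}-1$ by \eqref{eq:close}. Lemma~\ref{lem:pull} below shows that such a perturbation is harmless: an arc close to $S$ is mapped by $F^k$ onto $-S_k$. It remains to choose $F$ on $-S_k$.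

\emph{Trapping.} For $x=r^u$ with $1<u\le\theta$, (b2) and (b3) give
\[
0<F(-x)=x^d\,b_J(-x/r)^L\le13^L\,r^{du-L(u-1)} .
\]
If $\kappa<\theta$, then $u\ge\theta/\kappa>1$ on $S_k$, and for a large fixed $L$ the exponent is at most $-1$ throughout. So $F(-S_k)\subset D(0,\frac14)$ for large $k$, and the arc near $S$ is trapped. If $\kappa\ge\theta$, then $s_k\le r$ and $F(-s_k)\ge(\frac{19}{20})^Ls_k^d$ is large, so trapping fails. One cannot simply widen the window: by \eqref{eq:lower} and (b4), at $x=r^\theta$ we have $\log F(x)\ge c\sqrt{x/r}=c\,x^{(1-1/\theta)/2}$. To obtain order $\rho$ we must have $\theta$ close to $\theta_\infty$, and for order $0$ this means $\theta$ close to $1$.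

\emph{Flattening.} Let $\kappa\ge\theta$ and take $L=d+1$. As $d$ is even, the substitution $w=-rv$ gives
\[
F(-x)=r^d\,\Gamma(x/r),\qquad \Gamma(y)=\int_0^yd\,v^{d-1}b_J(-v)^{d+1}\,dv .
\]
By (b2) the function $\Gamma$ is increasing and $(\frac{19}{20})^{d+1}y^d\le\Gamma(y)\le y^d$ on $[0,1]$. By (b3) the integrand is at most $13^{d+1}d\,v^{-2}$ for $1\le v\le J^2/4$; the exponent $L=d+1$ is chosen to make this integrable at infinity. Hence
\[
c\min(x,r)^d\le F(-x)\le C\min(x,r)^d\qquad(0\le x\le r^\theta);
\]
see Figure~\ref{fig:profile}. So $F$ maps $-S_k$ injectively onto an interval $S'=[s',t']$ of the positive axis with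
\[
\log s'=d\theta T/\kappa+O(1),\qquad \log t'=dT+O(1).
\]
The ratio of these logarithms tends to $\kappa/\theta$: the window has been collapsed, and a factor $\theta$ has been gained. We can now start again with the pair $(F,S')$. A continuum near $S'$ that is trapped by a later modification of $F$ pulls back to a continuum near $S$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[->] (0,0) -- (5.6,0) node[right] {$u$};
\draw[->] (0,-1.3) -- (0,3.5);
\draw[dotted] (3,-1.3) -- (3,3.3);
\draw[dotted] (4.8,-1.3) -- (4.8,3.3);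
\draw[dotted] (0,2) node[left] {$d$} -- (3,2);
\node[below left] at (3,0) {$1$};
\node[below right] at (4.8,0) {$\theta$};
\draw[thick] (0,0) -- (3,2) -- (4.8,2) node[right] {flattening};
\draw[dashed] (3,2) -- (4.8,3.2) node[right] {$P$};
\draw[thick] (3,2) -- (4.8,-1.1) node[right] {trapping};
\end{tikzpicture}
\caption{The size of $F(-x)$ for the two modifications $F$ of $P(z)=z^d$, in the limit $r\to\infty$. Horizontal axis: $u=\log x/\log r$; vertical axis: $\log F(-x)/\log r$. For $P$ itself the graph is $du$. For the flattening it is $d\min(u,1)$. For the trapping it equals $du$ for $u\le1$ and is at most $du-L(u-1)$ for $u\ge 1$. The control ends at $u=\theta$.}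
\label{fig:profile}
\end{figure}

There is a loss, however. The quantity that matters for the new pair is $\kappa(F,S')$, defined through $h_F$, and the leading coefficient of $F$ is tiny. Lemma~\ref{lem:est} shows that $\log x-\theta T-C\le h_F(x)\le\log x+C$. If $\kappa<d$, this gives
\begin{equation}\label{eq:model}
\kappa(F,S')\le\frac{dT+C}{d\theta T/\kappa-\theta T-C}=\frac{\kappa/\theta}{1-\kappa/d}+o(1).
\end{equation}
The loss is negligible when the spread is small compared with the degree, and the degree grows enormously at each operation.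

\begin{example}\label{ex:first}
Let $\rho=0$, $d=8$, $\theta=\frac43$ and $S=[2,3]$; this is the first stage of the construction in Section~\ref{sec:final}. From $2^4<3^3$ and $3^5<2^8$ we get $\frac43<\kappa<\frac85$, so trapping is not yet possible. By \eqref{eq:model}, one flattening gives a spread $\kappa'<\frac65/\frac45=\frac32$ and a degree $n=8+9J\ge26$. If $\kappa'\ge\frac43$, flatten again. The bound \eqref{eq:model} holds for every pair, with the degree in place of $d$ (Lemma~\ref{lem:gain}(b) with $m=1$), so the new spread is less than $\frac98/(1-\frac3{52})=\frac98\cdot\frac{52}{49}<\frac43$. Thus at most two flattenings and one trapping suffice.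
\end{example}

In general the spread is not small compared with the degree $N$. If $P^m(s)\le t$, then $\kappa(P,S)\ge N^m$, since $h_P(t)\ge h_P(P^m(s))=N^mh_P(s)$. This occurs for every $m$ in the construction: there $S=[2,j]$ and $P\le f$ on $[0,\infty)$, so $P^m(2)\le j$ as soon as $j\ge f^m(2)$. We therefore argue by induction on the least $m$ with $\kappa<\theta N^m$. A first flattening replaces this bound by $o(n^m)$, where $n$ is the new degree. Each further flattening divides the ratio $\kappa/(\text{degree})^{m-1}$ by at least $\sqrt\theta$, until it falls below $\theta$; then $m$ has dropped by one. For $m=0$ we trap.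

\section{Pulling the negative axis back to the positive axis}\label{sec:pull}

We use Rouch\'e's theorem and three elementary facts.

\begin{itemize}
\item[(F1)] \emph{If $g$ is holomorphic near a compact set $X$, injective on $X$, and $g'\ne0$ on $X$, then $g$ is injective on a neighborhood of $X$.} Otherwise there are $u_m\ne v_m$ with $g(u_m)=g(v_m)$ whose distances to $X$ tend to $0$. Along a subsequence they converge to points of $X$ with equal values, hence to the same point, near which $g$ is injective; this is a contradiction.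
\item[(F2)] \emph{Let $g$ be entire, $q\ge1$, $X$ compact and $a>0$. There are $\gamma,R>0$ such that every entire $\hat g$ with $|\hat g-g|<\gamma$ on $D(0,R)$ satisfies $|\hat g^q-g^q|<a$ on $X$.} Choose $R$ with $g^i(X)\subset D(0,R-1)$ for $0\le i<q$, let $\Lambda=\sup_{D(0,R)}|g'|$, and choose $\gamma$ with $\gamma(1+\Lambda+\dots+\Lambda^{q-1})<\min(1,a)$. By induction $|\hat g^i-g^i|\le\gamma(1+\dots+\Lambda^{i-1})$ on $X$ for $1\le i\le q$.
\item[(F3)] \emph{If $\operatorname{Re}\Phi'>0$ on a convex domain, then $\Phi$ is injective there}, since $(\Phi(\zeta_2)-\Phi(\zeta_1))/(\zeta_2-\zeta_1)=\int_0^1\Phi'(\zeta_1+v(\zeta_2-\zeta_1))\,dv$ has positive real part.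
\end{itemize}

The function will be modified again and again after a continuum has been pulled back. The first lemma says that an inverse branch of a fixed iterate survives small modifications.

\begin{lemma}[Stability of inverse branches]\label{lem:stab}
Let $g$ be entire, $q\ge1$, $X$ compact, and let $\Psi$ be holomorphic on an open set $W\supset X$ with $g^q\circ\Psi=\mathrm{id}$. For every $\varepsilon>0$ there are $\gamma,R>0$ with the following property. If $\hat g$ is entire and $|\hat g-g|<\gamma$ on $D(0,R)$, then there is a holomorphic function $\hat\Psi$ on the $\gamma$-neighborhood of $X$ with $\hat g^q\circ\hat\Psi=\mathrm{id}$ and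
\[
|\hat\Psi(w)-\Psi(w')|<\varepsilon\qquad\text{whenever } w'\in X \text{ and } |w-w'|<\gamma .
\]
\end{lemma}

\begin{proof}
Choose $a_0>0$ such that the compact set $X_2=\{u:\operatorname{dist}(u,X)\le2a_0\}$ lies in $W$, and then $a\in(0,a_0]$ with $2a\max_{X_2}|\Psi'|<\varepsilon$. By (F2) there are $\gamma\le a$ and $R$ such that $|\hat g^q-g^q|<a/2$ on $\Psi(X_2)$ for all $\hat g$ as in the statement. Then $H=\hat g^q\circ\Psi$ satisfies $|H(u)-u|<a/2$ on $X_2$.

Let $w$ lie in the $\gamma$-neighborhood of $X$; the closed disk of radius $a$ about $w$ lies in $X_2$. Comparing $H(u)-w$ with $u-w$ on the circle $|u-w|=a$, Rouch\'e's theorem gives exactly one zero $u(w)$ of $H-w$ in $D(w,a)$, and $|u(w)-w|=|u(w)-H(u(w))|<a/2$. Put $\hat\Psi(w)=\Psi(u(w))$; then $\hat g^q(\hat\Psi(w))=w$. If $w'\in X$ and $|w-w'|<\gamma$, then $u(w)\in D(w',2a)\subset X_2$, so $|\hat\Psi(w)-\Psi(w')|\le2a\max_{X_2}|\Psi'|<\varepsilon$.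

It remains to see that $u$ is holomorphic. Fix $w_0$ and let $|w-w_0|<a/4$. On $|u-w_0|=a$ we have $|u-w|\ge\frac34a>\frac12a$, so $H-w$ has exactly one zero, a simple one, in $D(w_0,a)$. It is $u(w)$, because $u(w)\in D(w,a/2)\subset D(w_0,a)$. By the residue theorem
\[
u(w)=\frac1{2\pi i}\int_{|u-w_0|=a}\frac{uH'(u)}{H(u)-w}\,du,
\]
which is holomorphic in $w$ near $w_0$.
\end{proof}

The second lemma is the general form of the rotation by $\pi/d^k$ in the model case. Lemma~\ref{lem:stab} does not suffice for it, because the number $k$ of pullbacks tends to infinity. Instead we pass to logarithmic coordinates. Between a fixed radius and $r/(10L)$ the polynomial $F$ is close to a monomial of degree $N$, so its inverse contracts by a definite factor. The contraction absorbs both the initial argument $\pi$ and the errors $F-P$. Only a bounded number of steps near $S$, where $P$ need not look like a monomial, are left to Lemma~\ref{lem:stab}.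

\begin{lemma}[Pullback of $-S_k$]\label{lem:pull}
Let a pair $(P,S)$ and $\theta$, $L$, $\varepsilon>0$ be given, and let $F=F_k$ be the flattening or the trapping of $P$ at time $k$. For all large $k$ there are an open set $V_k\supset-S_k$ and a holomorphic function $\psi_k$ on $V_k$ with
\[
F^k\circ\psi_k=\mathrm{id},\qquad |\psi_k(-P^k(x))-x|<\varepsilon\quad(x\in S).
\]
\end{lemma}

\begin{proof}
\emph{Logarithmic coordinates.} Write $p=p_N$ and choose $\sigma>0$ with $|P(z)/(pz^N)-1|\le\frac18$ for $|z|\ge e^\sigma$. For $e^\sigma\le|z|\le r/(10L)$, \eqref{eq:close} gives $|F(z)-P(z)|\le\frac98p|z|^N(e^{1/10}-1)<\frac18p|z|^N$, so $|F(z)/(pz^N)-1|\le\frac14$. On the strip $\Omega=\{\sigma<\operatorname{Re}\zeta<T-\log(10L)\}$ define, with the principal logarithm,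
\[
\Phi(\zeta)=N\zeta+\log p+\log\frac{F(e^\zeta)}{pe^{N\zeta}} .
\]
Then $F(e^\zeta)=e^{\Phi(\zeta)}$, $\Phi(a)=\log F(e^a)$ for real $a\in\Omega$, and $|\Phi(\zeta)-N\zeta-\log p|\le\log\frac43<\frac13$. On the narrower strip $\Omega'=\{\sigma+1<\operatorname{Re}\zeta<T-\log(10L)-1\}$, Cauchy's estimate on unit disks gives $|\Phi'-N|\le1$, so $\Phi$ is injective on $\Omega'$ by (F3). Let $\Sigma=\{A<\operatorname{Re}\omega<B\}$, where
\[
A=N(\sigma+1)+\log p+1,\qquad B=N\bigl(T-\log(10L)-1\bigr)+\log p-1 .
\]
For $\omega\in\Sigma$ the closed disk of radius $1/(2N)$ about $(\omega-\log p)/N$ lies in $\Omega'$, and on its boundary $|N\zeta+\log p-\omega|=\frac12>\frac13$. By Rouch\'e's theorem $\omega\in\Phi(\Omega')$. So $\Phi^{-1}:\Sigma\to\Omega'$ is holomorphic with $|(\Phi^{-1})'|\le1/(N-1)\le\frac13$, and it is $\frac13$-Lipschitz because $\Sigma$ is convex.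

\emph{The long pullback.} The numbers $\sigma$ and $A$ do not depend on $k$. Fix $i_0\ge1$ with $\log s_{i_0}\ge\max(A+6,\sigma+2)$. Put $e_k=Lt_{k-1}/r$, which tends to $0$ by \eqref{eq:tk1}. Let $k>i_0$ be so large that $e_k<1$, $T/4<T-\log(10L)-1$ and $B>\theta T+6$; the last condition can be met because $N>\theta$. Then
\begin{equation}\label{eq:inside}
A+6\le\log P^i(x)\le\theta T<B-6\qquad(x\in S,\ i_0\le i\le k).
\end{equation}
Let $U_k$ be the $\frac12$-neighborhood of the segment $\{\log P^k(x)+i\pi:x\in S\}$. The exponential map is injective on $U_k$, and $V_k=\exp(U_k)$ is an open set containing $-S_k$. Let $\omega_k\in U_k$ and $x\in S$ with $|\omega_k-\log P^k(x)-i\pi|<\frac12$. We define $\omega_{i-1}=\Phi^{-1}(\omega_i)$ for $i=k,\dots,i_0+1$ and estimate $\delta_i=|\omega_i-\log P^i(x)|$, starting from $\delta_k<\pi+\frac12<4$.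

Suppose that $i_0<i\le k$ and $\delta_i<4$. Then $\omega_i\in\Sigma$ by \eqref{eq:inside}, so $\omega_{i-1}$ is defined. Let $a=\log P^{i-1}(x)$. By the choice of $i_0$ and \eqref{eq:tk1}, $\sigma+2\le a\le T/4$, so $a\in\Omega'$. By \eqref{eq:upper},
\[
0\le\Phi(a)-\log P^i(x)=\log F(e^a)-\log P(e^a)\le Le^a/r\le e_k .
\]
Hence $\Phi(a)\in\Sigma$, and $\Phi^{-1}(\Phi(a))=a$ because $\Phi$ is injective on $\Omega'$. Therefore
\[
\delta_{i-1}=|\Phi^{-1}(\omega_i)-\Phi^{-1}(\Phi(a))|\le\tfrac13|\omega_i-\Phi(a)|\le\tfrac13(\delta_i+e_k)<4 .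
\]
So all $\omega_i$ are defined, and $\delta_{i_0}\le4\cdot3^{-(k-i_0)}+e_k\to0$, uniformly in $\omega_k$ and $x$. The point $\omega_{i_0}$ depends holomorphically on $\omega_k$, and not on $x$. Thus $\varphi_k(e^{\omega_k})=e^{\omega_{i_0}}$ defines a holomorphic function on $V_k$. From $F(e^{\omega_{i-1}})=e^{\omega_i}$ we get $F^{k-i_0}\circ\varphi_k=\mathrm{id}$, and
\begin{equation}\label{eq:phik}
|\varphi_k(e^{\omega_k})-P^{i_0}(x)|\le t_{i_0}\bigl(e^{\delta_{i_0}}-1\bigr)\to0 .
\end{equation}

\emph{The last $i_0$ steps.} Since $P'>0$ on $(0,\infty)$, (F1) shows that $P^{i_0}$ is injective near $S$. Its inverse $\chi$ is holomorphic near $X=S_{i_0}$, and $\chi(P^{i_0}(x))=x$ on $S$. Let $\gamma,R$ be given by Lemma~\ref{lem:stab} for $g=P$, $q=i_0$, $\Psi=\chi$ and $\varepsilon$. For large $k$ we have $|F-P|<\gamma$ on $D(0,R)$, which yields a branch $\hat\chi$ with $F^{i_0}\circ\hat\chi=\mathrm{id}$ on the $\gamma$-neighborhood of $X$, and the bound in \eqref{eq:phik} is less than $\gamma$. Put $\psi_k=\hat\chi\circ\varphi_k$. Then $F^k\circ\psi_k=F^{k-i_0}\circ\varphi_k=\mathrm{id}$.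 For $\omega_k=\log P^k(x)+i\pi$, \eqref{eq:phik} and Lemma~\ref{lem:stab} with $w'=P^{i_0}(x)$ give $|\psi_k(-P^k(x))-x|<\varepsilon$.
\end{proof}

\section{Trappable pairs}\label{sec:trap}

In this section and the next, $\theta$ is fixed. The following definition records what one stage of the construction must deliver. The quantifier over all $\varepsilon$ and $R_0$ allows us to protect what earlier operations have achieved.

\begin{definition}\label{def:trap}
A pair $(P,S)$, $S=[s,t]$, is \emph{trappable} if for all $\varepsilon,R_0>0$ there are a polynomial $\hat F$, obtained from $P$ by a finite nonempty sequence of admissible $\theta$-operations, a continuum $K$ and an integer $q\ge1$ such that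
\begin{itemize}
\item[(T1)] $|\hat F-P|<\varepsilon$ on $D(0,R_0)$;
\item[(T2)] $K$ lies in the $\varepsilon$-neighborhood of $S$ and contains points within $\varepsilon$ of $s$ and of $t$;
\item[(T3)] $\hat F^q(K)\subset D(0,\frac14)$.
\end{itemize}
\end{definition}

\begin{lemma}[Trapping]\label{lem:trap}
If $\kappa(P,S)<\theta$, then $(P,S)$ is trappable.
\end{lemma}

\begin{proof}
Choose $\delta>0$ with $1+\delta<\theta/\kappa(P,S)$; by \eqref{eq:sk}, $s_k\ge r^{1+\delta}$ for large $k$. Fix $L$ with $\delta L\ge(1+\delta)N+1$, so that $L>N$, and let $F$ be the trapping at time $k$. Let $x\in S_k$ with $k$ large. Then $x\ge x_P$ and $x/r\le J^2/4$, so \eqref{eq:xP}, \eqref{eq:poly}, (b2) and (b3) give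
\[
0<F(-x)\le P(1)x^N(13r/x)^L=C\,x^{N-L}r^L\le C\,r^{(1+\delta)N-\delta L}\le C/r<\tfrac14 .
\]
Given $\varepsilon$ and $R_0$, take $k$ so large that, in addition, the operation is admissible, (T1) holds for $\hat F=F$, and Lemma~\ref{lem:pull} applies. Then $K=\psi_k(-S_k)$ is a continuum satisfying (T2), and $F^{k+1}(K)=F(-S_k)\subset D(0,\frac14)$.
\end{proof}

For a pair $(P,S)$ with $\deg P=N$, let $F=F_k$ now be the flattening at time $k$ with $L=N+1$, and let $n=N+JL$ be its degree. By \eqref{eq:xP} and (b2),
\begin{equation}\label{eq:mono}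
F'(-x)=P'(-x)\,b_J(-x/r)^L<0\qquad(x\ge x_P).
\end{equation}
Here the positivity of $b_J$ on the negative axis is essential. For large $k$ we have $s_k\ge x_P$, so $F$ is injective on $-S_k$ with nonvanishing derivative, and its image is the interval
\[
S'=F(-S_k)=[s',t'],\qquad s'=F(-s_k)<t'=F(-t_k).
\]
Both $F$ and $S'$ depend on $k$.

\begin{lemma}[Flattening]\label{lem:flat}
If $(F_k,S')$ is a trappable pair for all large $k$, then $(P,S)$ is trappable.
\end{lemma}

\begin{proof}
Given $\varepsilon$ and $R_0$, fix $k$ so large that $(F,S')$ is trappable, the flattening is admissible, $|F-P|<\varepsilon/2$ on $D(0,R_0)$, and Lemma~\ref{lem:pull} holds with $\varepsilon/2$. By (F1), $F$ is injective on an open set $V$ with $-S_k\subset V\subset V_k$. So $\Psi=\psi_k\circ(F|_V)^{-1}$ is holomorphic on the open set $F(V)\supset S'$, and $F^{k+1}\circ\Psi=\mathrm{id}$. Every $w'\in S'$ has the form $w'=F(-P^k(x))$ with $x\in S$, and then $|\Psi(w')-x|<\varepsilon/2$; the endpoints $s',t'$ correspond to $x=s,t$.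

Lemma~\ref{lem:stab}, for $g=F$, exponent $k+1$, $X=S'$ and $\varepsilon/2$, gives $\gamma$ and $R$. Since $(F,S')$ is trappable, there are $\hat F$, $K'$, $q$ as in Definition~\ref{def:trap} for the tolerance $\varepsilon_1=\min(\gamma,\varepsilon/2)$ and the radius $\max(R,R_0)$. Then $\hat F$ arises from $P$ by admissible $\theta$-operations, and $|\hat F-P|<\varepsilon$ on $D(0,R_0)$. Let $\hat\Psi$ be the branch given by Lemma~\ref{lem:stab} for $\hat g=\hat F$. It is defined on $K'$, and $K=\hat\Psi(K')$ is a continuum with $\hat F^{k+1+q}(K)=\hat F^q(K')\subset D(0,\frac14)$. If $w\in K'$, $w'=F(-P^k(x))\in S'$ and $|w-w'|<\varepsilon_1$, then $|\hat\Psi(w)-x|<\varepsilon/2+\varepsilon/2$. Each $w\in K'$ admits such a $w'$, and $w'=s'$ and $w'=t'$ each admit such a $w$. This is (T2) for $K$ and $S$.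
\end{proof}

\section{Every pair is trappable}\label{sec:all}

By Lemma~\ref{lem:trap} we need to flatten only when $\kappa(P,S)\ge\theta$. We keep the notation $F=F_k$, $L=N+1$, $n$, $S'=[s',t']$. To bound $\kappa(F,S')=h_F(t')/h_F(s')$ we need an upper bound for $t'$, a lower bound for the orbit of $s'$, and a comparison of $h_F$ with the logarithm.

\begin{lemma}\label{lem:est}
Let $\kappa=\kappa(P,S)\ge\theta$. For large $k$:
\begin{itemize}
\item[(a)] $\log t'\le NT+C$;
\item[(b)] for each fixed $i\ge0$, $\ \log F^i(s')\ge\bigl(N^{i+1}\theta/\kappa-o(1)\bigr)T$; in particular $s'\ge2$, so $(F,S')$ is a pair;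
\item[(c)] $\log x-\theta T-C\le h_F(x)\le\log x+C$ for all $x\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use $|P'(-x)|\le P'(x)$, then (b2) on $[0,r]$, and (b3), \eqref{eq:J}, \eqref{eq:poly} on $[r,t_k]$:
\[
t'\le\int_0^{t_k}P'(x)\,b_J(-x/r)^Ldx\le P(r)+NP(1)(13r)^{N+1}\int_r^\infty x^{-2}dx\le Cr^N .
\]

(b) Let $x=\min(s_k,r/(10L))$, which exceeds $x_P$ for large $k$. By \eqref{eq:mono}, \eqref{eq:close} and \eqref{eq:xP},
\[
s'=F(-s_k)\ge F(-x)\ge P(-x)-P(x)\bigl(e^{1/10}-1\bigr)\ge\tfrac12P(x)\ge\tfrac12p_Nx^N .
\]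
Hence $\log s'\ge N\min(\log s_k,T)-C$. By \eqref{eq:sk} and $\theta/\kappa\le1$, which is where the hypothesis enters, $\min(\log s_k,T)=(\theta/\kappa+o(1))T$. This is the case $i=0$. In general, $F\ge P$ on $[0,\infty)$ and both are increasing, so $F^i(s')\ge P^i(s')$. The polynomial $P^i$ has nonnegative coefficients and degree $N^i$, so $P^i(s')\ge c\,(s')^{N^i}$, and (b) follows.

(c) The upper bound follows from \eqref{eq:h} and $1\le F(1)\le P(1)e^L$. For the lower bound, the leading coefficient of $F$ is
\[
\alpha=\frac{Np_N}n\Bigl(\frac6{(2J+3)!}\Bigr)^Lr^{-JL}.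
\]
By \eqref{eq:J}, $\log(2J+3)\le\frac{\theta-1}2T+C$, and $J\ge2e^{(\theta-1)T/2}\ge(\theta-1)T$, so $T\le CJ$. Also $\log n\le n\le CJ$. Using $m!\le m^m$,
\[
-\log\alpha\le JLT+L(2J+3)\Bigl(\frac{\theta-1}2T+C\Bigr)+\log n+C\le JL\theta T+CJ .
\]
Divide by $n-1\ge JL$ and apply \eqref{eq:h} to $F$.
\end{proof}

The lower bound in (c) is useful only at points beyond the window, $x>r^\theta$. So we iterate $s'$ until it passes the window and use $h_F(F^i(s'))=n^ih_F(s')$. In case (b) of the next lemma, $m-1$ steps suffice. In case (a), $m-1$ steps may only bring $s'$ into the window; but on the positive axis $F$ is exponentially large there, so one more step overshoots $t'$ by far.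

\begin{lemma}\label{lem:gain}
Let $\kappa=\kappa(P,S)\ge\theta$, let $m\ge1$ be an integer, and put $\lambda=\kappa/N^{m-1}$.
\begin{itemize}
\item[(a)] If $\lambda<\theta N$, then $\kappa(F_k,S')/n^m\to0$ as $k\to\infty$.
\item[(b)] If $\lambda<N$, then $\displaystyle\limsup_{k\to\infty}\frac{\kappa(F_k,S')}{n^{m-1}}\le\frac{\lambda/\theta}{1-\lambda/N}$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:est}, $h_F(t')\le NT+C$ and
\begin{equation}\label{eq:orbit}
\log F^{m-1}(s')\ge\bigl(N\theta/\lambda-o(1)\bigr)T .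
\end{equation}

(b) By \eqref{eq:orbit} and Lemma~\ref{lem:est}(c), $n^{m-1}h_F(s')=h_F(F^{m-1}(s'))\ge(N\theta/\lambda-\theta-o(1))T$, and $N\theta/\lambda-\theta>0$. Hence
\[
\frac{\kappa(F,S')}{n^{m-1}}\le\frac{N+o(1)}{N\theta/\lambda-\theta-o(1)}\longrightarrow\frac{\lambda/\theta}{1-\lambda/N}.
\]

(a) Choose $\delta\in(0,\theta-1]$ with $1+\delta<N\theta/\lambda$. By \eqref{eq:orbit}, $F^{m-1}(s')\ge r^{1+\delta}$ for large $k$. Let $y=\frac12r^\delta$. Then $y\to\infty$, and $J\ge2r^{(\theta-1)/2}\ge\sqrt y$. By \eqref{eq:lower} and (b4),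
\[
\log F^m(s')\ge\log F(r^{1+\delta})\ge L\log b_J(y)\ge c\,e^{\delta T/2}.
\]
By Lemma~\ref{lem:est}(c), $n^mh_F(s')=h_F(F^m(s'))\ge ce^{\delta T/2}-\theta T-C\ge\frac c2e^{\delta T/2}$ for large $k$. Therefore $\kappa(F,S')/n^m\le C(NT+C)e^{-\delta T/2}\to0$.
\end{proof}

\begin{proposition}\label{prop:all}
For every $\theta\in(1,\Theta]$, every pair $(P,S)$ is trappable.
\end{proposition}

\begin{proof}
Let $A_m$ be the statement that every pair with $\kappa(P,S)<\theta(\deg P)^m$ is trappable. Every pair satisfies this inequality for some $m\ge0$, so it suffices to prove all $A_m$. Statement $A_0$ is Lemma~\ref{lem:trap}. Let $m\ge1$ and assume $A_{m-1}$. For a pair with $\deg P=N$ write $\lambda(P,S)=\kappa(P,S)/N^{m-1}$; thus $A_{m-1}$ says that pairs with $\lambda<\theta$ are trappable. Put $\eta=\frac12(1-\theta^{-1/2})\in(0,\frac12)$, so that $1-\eta>\theta^{-1/2}$.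

\emph{Claim: for each integer $q\ge0$, every pair with $\lambda(P,S)\le\eta\deg P$ and $\lambda(P,S)<\theta^{1+q/2}$ is trappable.} For $q=0$ this follows from $A_{m-1}$. Let $q\ge1$ and $\lambda=\lambda(P,S)$. If $\lambda<\theta$, use $A_{m-1}$. Otherwise $\kappa(P,S)\ge\lambda\ge\theta$ and $\lambda\le\eta N<N$, so Lemma~\ref{lem:gain}(b) gives
\[
\limsup_{k\to\infty}\lambda(F_k,S')\le\frac{\lambda}{\theta(1-\eta)}<\frac\lambda{\sqrt\theta}.
\]
For large $k$, then, $\lambda(F_k,S')\le\lambda/\sqrt\theta$, and this number is at most $\eta N\le\eta n$ and less than $\theta^{1+(q-1)/2}$. By the claim for $q-1$ the pair $(F_k,S')$ is trappable for all large $k$, and Lemma~\ref{lem:flat} proves the claim for $q$.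

Since $\theta>1$, the claim shows that every pair with $\lambda(P,S)\le\eta\deg P$ is trappable. Now let $\kappa(P,S)<\theta N^m$. If $\kappa(P,S)<\theta$, use Lemma~\ref{lem:trap}. Otherwise Lemma~\ref{lem:gain}(a) gives $\lambda(F_k,S')/n\to0$, so $\lambda(F_k,S')\le\eta n$ and $(F_k,S')$ is trappable for all large $k$. By Lemma~\ref{lem:flat}, $(P,S)$ is trappable. This proves $A_m$.
\end{proof}

\section{The limit function and its order}\label{sec:final}

\subsection{Construction}

Let $\theta_j=\theta_\infty+1/j\in(1,\Theta]$ for $j\ge3$. We approach $\theta_\infty$ from above because for $\rho=0$ the value $\theta_\infty=1$ itself leaves no window. Start with $f_2(z)=z^d$. Let $j\ge3$, and suppose that $f_{j-1}\in\mathcal P$ and positive numbers $\gamma_i,R_i'$ for $3\le i<j$ have been chosen. Choose $\varepsilon_j>0$ and $R_j$ with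
\[
\varepsilon_j\le2^{-j-3},\quad R_j\ge j,\qquad \varepsilon_j\le2^{-j}\gamma_i,\quad R_j\ge R_i'\quad(3\le i<j).
\]
Proposition~\ref{prop:all}, for the pair $(f_{j-1},[2,j])$ and $\theta=\theta_j$, $\varepsilon=\varepsilon_j$, $R_0=R_j$, gives $f_j\in\mathcal P$, a continuum $K_j$ and $q_j\ge1$ with $|f_j-f_{j-1}|<\varepsilon_j$ on $D(0,R_j)$ and $f_j^{q_j}(K_j)\subset D(0,\frac14)$. Moreover $K_j$ contains points within $\frac12$ of $2$ and of $j$, so it meets $\{|z|<3\}$ and $\{|z|>j-1\}$. By (F2) there are $\gamma_j,R_j'>0$ such that every entire $g$ with $|g-f_j|<\gamma_j$ on $D(0,R_j')$ satisfies $|g^{q_j}-f_j^{q_j}|<\frac14$ on $K_j$.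

Since $R_j\to\infty$ and $\sum\varepsilon_j<\infty$, the polynomials $f_j$ converge locally uniformly to an entire function $f$. On $D(0,R_j')$ we have $|f-f_j|\le\sum_{i>j}2^{-i}\gamma_j<\gamma_j$, so
\[
f^{q_j}(K_j)\subset D(0,\tfrac12)\qquad(j\ge3).
\]
By Lemma~\ref{lem:ops} no coefficient ever decreases. Hence $f(z)=z^d+\cdots$ has nonnegative coefficients, each at least as large as the corresponding coefficient of any polynomial in the construction. The degrees of these polynomials tend to infinity, so $f$ has infinitely many nonzero coefficients and is transcendental. Also $f(0)=f'(0)=0$, and $f(\frac12)\le2^{-d}+\sum_{j\ge3}2^{-j-3}=2^{-d}+2^{-5}<\frac14$. As $f(x)/x$ is increasing, $|f(z)|\le f(|z|)\le2|z|f(\frac12)\le|z|/2$ for $|z|\le\frac12$. So $D(0,\frac12)\subset\mathcal A(0)$, and $K_j\subset\mathcal A(0)$ for all $j\ge3$.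

\subsection{The order}

List all operations of all stages in the order in which they are performed, $i=1,2,\dots$, with parameters $r_i,J_i,L_i$ and $\vartheta_i$, where $\vartheta_i=\theta_j$ if operation $i$ belongs to stage $j$. Each stage has finitely many operations, so $\vartheta_i\to\theta_\infty$. Put
\[
\tau_i=r_i^{\vartheta_i},\qquad a_i=\tfrac12\bigl(1-1/\vartheta_i\bigr)\to\rho,\qquad\text{so that}\quad r_i^{(\vartheta_i-1)/2}=\tau_i^{a_i}
\]
and $2\tau_i^{a_i}\le J_i\le4\tau_i^{a_i}$ by \eqref{eq:J}. The degree before operation $i$ is $N_{i-1}=d+\sum_{l<i}J_lL_l\ge i$. Admissibility, $r_i\ge e^{2(N_{i-1}+L_i)}$, gives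
\begin{equation}\label{eq:adm}
N_{i-1}+L_i\le\log r_i,\qquad \sqrt{r_i}\ge e^{N_{i-1}}e^{L_i}\ge2^iL_i .
\end{equation}
Since the coefficients of $f$ are nonnegative, $M(x)=f(x)$ for $x>0$.

\emph{Upper bound.} By \eqref{eq:upper}, applied repeatedly, and since all factors are at least $1$,
\[
\log f(x)\le d\log x+\sum_{l\ge1}L_l\log b_{J_l}(x/r_l).
\]
Let $x\ge\max(e,\sqrt{r_1})$, and let $i=i(x)$ be the largest index with $\sqrt{r_i}\le x$. It exists because $\sqrt{r_l}\ge2^l$, and $i(x)\to\infty$ as $x\to\infty$. Note that $\log r_i\le2\log x$. The point is that later factors are still close to $1$ at $x$, earlier factors are polynomials of total degree at most $\log r_i$, and only the $i$th factor contributes to the order. We use the three bounds in (b1).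
\begin{itemize}
\item For $l>i$ we have $x<\sqrt{r_l}$, so $L_l\log b_{J_l}(x/r_l)\le L_lx/r_l\le L_l/\sqrt{r_l}\le2^{-l}$ by \eqref{eq:adm}. These terms add up to at most $1$.
\item For $l<i$ we have $L_l\log b_{J_l}(x/r_l)\le L_l(1+J_l\log x)\le2J_lL_l\log x$. These terms add up to at most $2N_{i-1}\log x\le2\log r_i\log x\le4(\log x)^2$.
\item Let $l=i$. If $x\le\tau_i$, then $r_i\ge x^{1/\vartheta_i}$ and $\log b_{J_i}(x/r_i)\le\sqrt{x/r_i}\le x^{a_i}$. If $x>\tau_i$, then $\log b_{J_i}(x/r_i)\le1+J_i\log x\le5\tau_i^{a_i}\log x\le5x^{a_i}\log x$. Since $L_i\le\log r_i\le2\log x$, this term is at most $10(\log x)^2x^{a_i}$.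
\end{itemize}
Altogether $\log M(x)\le(d+15)(\log x)^2x^{a_{i(x)}}$, and $a_{i(x)}\to\rho$. Hence $\rho(f)\le\rho$.

\emph{Lower bound.} For $\rho=0$ there is nothing to prove, since $\log\log M(x)>0$ for large $x$. Let $\rho>0$, that is, $\theta_\infty>1$. Put $y_i=\tau_i/(2r_i)=\frac12\tau_i^{2a_i}$. The function $f$ dominates on $[0,\infty)$ the polynomial produced by operation $i$, and $\tau_i\ge2$, so \eqref{eq:lower} gives $f(\tau_i)\ge b_{J_i}(y_i)^{L_i}\ge b_{J_i}(y_i)$. Now $y_i=\frac12r_i^{\vartheta_i-1}\ge\frac12r_i^{\theta_\infty-1}\to\infty$ and $J_i\ge2\tau_i^{a_i}\ge\sqrt{y_i}$, so (b4) gives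
\[
\log M(\tau_i)\ge\frac{\sqrt{y_i}}{10}=\frac{\tau_i^{a_i}}{10\sqrt2}
\]
for large $i$. Since $\tau_i\to\infty$ and $a_i\to\rho$, we get $\rho(f)\ge\rho$.

Thus $f$ has order exactly $\rho$, and the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{NRS}
Daniel A. Nicks, Philip J. Rippon, Gwyneth M. Stallard,
\emph{Eremenko's conjecture for functions with real zeros: the role of the minimum modulus},
arXiv:1810.07814 (2018).

\end{thebibliography}
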